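\title{A closed subset of Baire space not Muchnik equivalent to any closed subset of Cantor space}

\begin{abstract}
We show that there is a closed subset of Baire space that is not Muchnik equivalent to any closed subset of Cantor space. It can be taken to be the set $P_g$ of all functions that majorize a suitable function $g$, and it can also be taken to be the set of paths through a computable tree. We determine two growth thresholds: $P_g$ is Muchnik equivalent to a closed subset of Cantor space for every $g\le u$ if and only if $u$ is majorized by a $\emptyset'$-computable function, and for some $g\ge u$ if and only if $u$ is majorized by a hyperarithmetic function. The idea is that a closed subset of Cantor space that is Muchnik reducible to $P_g$ must contain limits of computations on faster and faster growing oracles, and that these limits do not depend on $g$.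
\end{abstract}

\section{Introduction}

A \emph{mass problem} is a subset $P$ of $\mathbb N^{\mathbb N}$. One thinks of $P$ as a problem and of its members as the solutions. For mass problems $P$ and $Q$ we say that $P$ is \emph{Muchnik reducible} to $Q$, written $P\le_w Q$, if every member of $Q$ computes some member of $P$: for every $g\in Q$ there is $f\in P$ with $f\le_T g$. We say that $P$ is \emph{Medvedev reducible} to $Q$, written $P\le_s Q$, if this happens uniformly: there is one Turing functional $\Phi$ with $\Phi(g)\in P$ for every $g\in Q$. The equivalences $\equiv_w$ and $\equiv_s$ are mutual reducibility.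

Baire space $\mathbb N^{\mathbb N}$ and Cantor space $2^{\mathbb N}\subseteq\mathbb N^{\mathbb N}$ carry the topology generated by the sets $[\sigma]=\{f:\sigma\subseteq f\}$ for finite strings $\sigma$. A closed set is the set of infinite paths through a tree, so it is a problem of the form ``find a path through this tree''. In Cantor space the tree is binary and the closed set is compact; in Baire space a node may have infinitely many successors. It is natural to ask whether infinite branching produces problems of a new difficulty. For the uniform notion it is known that it does: there is a closed subset of Baire space that is not Medvedev equivalent to any closed subset of Cantor space. The corresponding question for the nonuniform notion, which we take from Cole~\cite{Cole}, is the subject of this paper.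

\begin{quote}
\emph{Is there a closed subset of Baire space that is not Muchnik equivalent to any closed subset of Cantor space?}
\end{quote}

Let us say that a mass problem is \emph{of compact type} if it is Muchnik equivalent to a closed subset of $2^{\mathbb N}$. One might well guess that every closed set is of compact type. Muchnik equivalence is coarse: $P\equiv_wQ$ says only that the same functions compute a member of $P$ as compute a member of $Q$. The closed set $C\subseteq2^{\mathbb N}$ is subject to no effectivity condition, so it may be tailored to $P$, and there are too many candidates to defeat one at a time in a countable construction. And many sets that are far from compact are of compact type: we shall see in Section~\ref{sec:positive} that this holds for every $\sigma$-compact set and for every closed set with a $\emptyset'$-computable member.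

The answer to the question is nevertheless yes. For $f,g\in\mathbb N^{\mathbb N}$ we say that $f$ \emph{majorizes} $g$, and write $f\ge g$, if $f(n)\ge g(n)$ for all $n$. Let
\[
P_g=\{f\in\mathbb N^{\mathbb N}: f\ge g\},
\]
a nonempty closed subset of Baire space.

\begin{theorem}\label{thm:main}
There is $g\in\mathbb N^{\mathbb N}$ such that $P_g$ is not Muchnik equivalent to any closed subset of $2^{\mathbb N}$.
\end{theorem}

Since $P\equiv_sQ$ implies $P\equiv_wQ$, this contains the statement about Medvedev equivalence. The example can be made effective.

\begin{theorem}\label{thm:tree}
There is a computable tree $S\subseteq\mathbb N^{<\mathbb N}$ such that the set $[S]$ of paths through $S$ is not Muchnik equivalent to any closed subset of $2^{\mathbb N}$, nor to any $\sigma$-compact subset of $\mathbb N^{\mathbb N}$.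
\end{theorem}

How fast must $g$ grow in Theorem~\ref{thm:main}? There are two sharp answers, one from below and one from above.

\begin{theorem}\label{thm:below}
Let $u\in\mathbb N^{\mathbb N}$. Then $P_g$ is of compact type for every $g\le u$ if and only if $u$ is majorized by a $\emptyset'$-computable function.
\end{theorem}

\begin{theorem}\label{thm:above}
Let $u\in\mathbb N^{\mathbb N}$. Then $P_g$ is of compact type for some $g\ge u$ if and only if $u$ is majorized by a hyperarithmetic function.
\end{theorem}

Taking $u=g$, we see that $P_g$ is of compact type when $g$ is majorized by a $\emptyset'$-computable function, and is not when $g$ is majorized by no hyperarithmetic function. Between the two thresholds both behaviors occur (Remark~\ref{rem:between}).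

The idea behind all the negative results is the following. Suppose that $C\subseteq2^{\mathbb N}$ is closed and that a functional $\Phi$ maps $P_g$ into $C$. Feed $\Phi$ faster and faster growing oracles. By compactness the outputs accumulate, and the accumulation points lie in $C$. But an oracle that grows fast enough lies in $P_g$ whatever $g$ is, so these points at infinity are determined by $\Phi$ alone. Thus $C$ contains a point from a countable list that is fixed before $g$ is chosen, and we may choose $g$ so that no point on the list computes a majorant of $g$. Section~\ref{sec:infinity} carries this out and proves Theorem~\ref{thm:main}. Measuring the complexity of the points at infinity gives Theorem~\ref{thm:above} (Section~\ref{sec:hyp}). A cruder but much more effective notion of point at infinity, which is adequate when $g$ has long stretches of small values, gives Theorems~\ref{thm:below} and~\ref{thm:tree} (Sections~\ref{sec:sparse} and~\ref{sec:tree}).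

\section{Preliminaries}\label{sec:prelim}

\subsection*{Strings and trees}
We write $\mathbb N^{<\mathbb N}$ and $2^{<\mathbb N}$ for the sets of finite strings over $\mathbb N$ and $\{0,1\}$, and $2^i$ for the set of binary strings of length $i$. The length of $t$ is $|t|$, the empty string is $\emptyset$, the initial segment of $f$ of length $n$ is $f\restriction n$, and $t\supseteq s$ means that $t$ extends $s$. Concatenation is written by juxtaposition, or as $t^\frown x$. Sets of numbers are identified with their characteristic functions, and $f\oplus w$ is the function with $(f\oplus w)(2n)=f(n)$ and $(f\oplus w)(2n+1)=w(n)$.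

A \emph{tree} is a set $T$ of strings closed under initial segments, and $[T]=\{f: f\restriction n\in T\text{ for all }n\}$ is its set of \emph{paths}. For a closed set $P$ let $T_P=\{t:[t]\cap P\ne\emptyset\}$. Then $P=[T_P]$, and $T_P$ consists of binary strings if $P\subseteq2^{\mathbb N}$. K\"onig's lemma says that an infinite tree in which every node has finitely many immediate successors has a path.

\subsection*{Functionals}
Let $(\Phi_e)_{e\in\mathbb N}$ list the Turing functionals, so that $f\le_Tg$ if and only if $\Phi_e(g)$ is total and equal to $f$ for some $e$. For a string $t$, let $\Phi_e^t$ be the longest string $\rho$ with $|\rho|\le|t|$ such that for each $n<|\rho|$ the computation of $\Phi_e$ on input $n$ with oracle $t$ halts within $|t|$ steps, queries only numbers below $|t|$, and outputs $\rho(n)$. The map $(e,t)\mapsto\Phi_e^t$ is computable; it is monotone, that is, $t\subseteq t'$ implies $\Phi_e^t\subseteq\Phi_e^{t'}$; and $\Phi_e(f)$ is total if and only if the lengths $|\Phi_e^{f\restriction n}|$ are unbounded, in which case $\Phi_e(f)=\bigcup_n\Phi_e^{f\restriction n}$.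

\subsection*{The halting problem}
The set $\emptyset'$ is computably enumerable (c.e.) and decides every $\Sigma^0_1$ question, that is, every question $\exists y\,R(x,y)$ with $R$ computable. A relation is $\Sigma^0_2$ if it has the form $\exists y\forall z\,R(x,y,z)$ with $R$ computable, and $\Pi^0_2$ if its negation is $\Sigma^0_2$. A relation is $\Sigma^0_2$ if and only if it is c.e.\ in $\emptyset'$. We let $(\psi_j)_{j\in\mathbb N}$ be the standard list of the partial $\emptyset'$-computable functions; $\emptyset'$ can run $\psi_j(m)$ step by step, uniformly in $j$ and $m$. A \emph{$\Pi^0_1(\emptyset')$ class} is a set of the form $2^{\mathbb N}\setminus\bigcup_{\tau\in U}[\tau]$ with $U\subseteq2^{<\mathbb N}$ c.e.\ in $\emptyset'$.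

\subsection*{From $\Pi^0_2$ classes to computable trees}
A \emph{$\Pi^0_2$ class} is a set $P=\{f\in\mathbb N^{\mathbb N}:\forall x\,\exists y\,R(f\restriction y,x)\}$ with $R$ computable. Such a set need not be closed, but in Baire space there is room to record the witnesses $y$ next to $f$.

\begin{lemma}\label{lem:witness}
For every $\Pi^0_2$ class $P$ there are a computable tree $S\subseteq\mathbb N^{<\mathbb N}$ and a bijection $f\mapsto f^*$ from $P$ onto $[S]$ with $f^*\equiv_Tf$. In particular $[S]\equiv_wP$.
\end{lemma}

\begin{proof}
For $f\in P$ let $w_f(x)$ be the least $y$ with $R(f\restriction y,x)$, and let $f^*=f\oplus w_f$. Then $w_f\le_Tf$, so $f^*\equiv_Tf$, and $f\mapsto f^*$ is injective. For a string $\rho$ let $\rho_0$ and $\rho_1$ be the strings of its entries at even and at odd positions. Put $\rho$ into $S$ if for all $x<|\rho_1|$ and $y\le|\rho_0|$ the relation $R(\rho_0\restriction y,x)$ holds when $y=\rho_1(x)$ and fails when $y<\rho_1(x)$. This is a computable tree, and $f\oplus w\in[S]$ if and only if for every $x$ the number $w(x)$ is the least $y$ with $R(f\restriction y,x)$, that is, if and only if $f\in P$ and $w=w_f$.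
\end{proof}

\section{Sets of compact type}\label{sec:positive}

The basic way to move a function into Cantor space is the unary code
\[
\beta(f)=0^{f(0)}\,1\,0^{f(1)}\,1\,0^{f(2)}\,1\cdots .
\]
The map $\beta$ is continuous and $\beta(f)\equiv_Tf$. So $P\equiv_w\beta[P]$ for every $P$, and if $P$ is compact then $\beta[P]$ is compact, hence closed in $2^{\mathbb N}$. Countably many compact sets can be packed into one.

\begin{lemma}\label{lem:sigma}
Every $\sigma$-compact set $P\subseteq\mathbb N^{\mathbb N}$ is of compact type.
\end{lemma}

\begin{proof}
The empty set is closed in $2^{\mathbb N}$, so let $P\neq\emptyset$. Replacing $P$ by $\beta[P]$, we may assume that $P=\bigcup_jC_j$ with each $C_j$ closed in $2^{\mathbb N}$. Fix $X_0\in P$, let $\nu_j=(X_0\restriction j)^\frown(1-X_0(j))$, let $D_j=\{\nu_jY:Y\in C_j\}$, and let $D=\{X_0\}\cup\bigcup_jD_j$. The cylinders $[\nu_j]$ partition $2^{\mathbb N}\setminus\{X_0\}$, and $D\cap[\nu_j]=D_j$ is closed. So a point outside $D$ lies in some open set $[\nu_j]\setminus D_j$, which misses $D$; hence $D$ is closed. Since $\nu_jY\equiv_TY$, the members of $D$ and of $P$ have the same Turing degrees.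
\end{proof}

The set $P_g$ is not $\sigma$-compact: a compact set $C_j$ has a bound $b_j$ on the values $f(j)$, $f\in C_j$, and the function $j\mapsto g(j)+b_j+1$ lies in $P_g$ and in no $C_j$. One may try to replace $\beta[P_g]$ by its closure in $2^{\mathbb N}$. This fails badly: as $f(0)\to\infty$ the codes $\beta(f)$ converge to $000\cdots$, so the closure has a computable member and is a trivial problem. The new points do no harm only if each of them computes a member of $P_g$, so we want them to be as complicated as possible. Now a long block of the code need not be wasted on zeros. It can carry an approximation to $\emptyset'$ that improves with the length of the block.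

Let $A=\emptyset'$ and let $A_0\subseteq A_1\subseteq\cdots$ be a computable sequence of finite sets with union $A$. Define the blocks
\[
B_s=1A_s(0)\,1A_s(1)\cdots1A_s(s-1)\,00\quad(s\in\mathbb N),\qquad B_\infty=1A(0)\,1A(1)\,1A(2)\cdots .
\]
Since $A_s(x)=A(x)$ for all large $s$, every initial segment of $B_\infty$ is an initial segment of $B_s$ for all large $s$. For a string or function $t$ let $\gamma(t)=B_{t(0)}B_{t(1)}\cdots$. Read a binary sequence in consecutive pairs of bits. In $\gamma(t)$ the pair $00$ occurs exactly at the ends of the blocks, and $B_s$ has length $2s+2$, so $t$ is read off from the positions of the pairs $00$. Hence $\gamma(f)\equiv_Tf$.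

\begin{lemma}\label{lem:jump}
If $P\subseteq\mathbb N^{\mathbb N}$ is closed and nonempty, then $P\cup\{\emptyset'\}$ is of compact type. If moreover $P$ has a $\emptyset'$-computable member, then $P$ is of compact type.
\end{lemma}

\begin{proof}
Let $C=\{\gamma(f):f\in P\}\cup\{\gamma(t)B_\infty:t\in T_P\}$. We have $\gamma(f)\equiv_Tf$ and $\gamma(t)B_\infty\equiv_T\emptyset'$, and $\emptyset\in T_P$, so $C\equiv_wP\cup\{\emptyset'\}$. If $\emptyset'$ computes a member of $P$ then $P\cup\{\emptyset'\}\equiv_wP$. It remains to show that $C$ is closed.

If $Y\in C$ contains at least $n$ pairs $00$, then the initial segment of $Y$ that ends with the $n$th such pair is $\gamma(t)$ for some $t\in T_P$ of length $n$, and it is followed in $Y$ by a block $B_s$ with $s\in\mathbb N\cup\{\infty\}$. Let $X_k\in C$ and $X_k\to X$. If $X$ contains at least $n$ pairs $00$, then its initial segment up to the $n$th one is an initial segment of $X_k$ for large $k$, so it equals $\gamma(t_n)$ with $t_n\in T_P$ of length $n$; and $t_0\subseteq t_1\subseteq\cdots$ by unique decoding. If $X$ contains infinitely many pairs $00$, then $f=\bigcup_nt_n$ lies in $[T_P]=P$ and $X=\gamma(f)\in C$. Otherwise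 $X$ contains exactly $n$ of them for some $n$, and $X=\gamma(t_n)Z$ where $Z$ contains none. For large $k$ write $X_k=\gamma(t_n)Z_k$. Then $Z_k\to Z$, and $Z_k$ begins with a block $B_{s_k}$, $s_k\in\mathbb N\cup\{\infty\}$. No finite $s$ equals $s_k$ for infinitely many $k$, for then $Z$ would begin with $B_s$, which contains $00$. So $s_k\to\infty$, hence $Z_k\to B_\infty$, and $X=\gamma(t_n)B_\infty\in C$.
\end{proof}

So a counterexample must avoid the $\emptyset'$-computable functions, and we must show that no cleverer code, uniform or not, makes the new points complicated enough.

\section{Points at infinity}\label{sec:infinity}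

\subsection*{The first bit}
Let $C\subseteq2^{\mathbb N}$ be closed and suppose, to begin with, that a single functional $\Phi$ maps $P_g$ into $C$. Say that the bit $i$ \emph{survives} if for every $h$ there is $f\ge h$ such that $\Phi$ with oracle $f$ outputs $i$ on input $0$. Three observations contain the whole method. First, the definition does not mention $g$ or $C$. Second, if $i$ survives then some member of $C$ begins with $i$: take $h=g$. Third, some bit survives. Otherwise there are $h_0,h_1$ such that no $f\ge h_i$ gives output $i$; but the pointwise maximum $f=\max(g,h_0,h_1)$ lies in $P_g$, so it gives an output $i\in\{0,1\}$, and $f\ge h_i$. The third point is where compactness enters: finitely many functions have a common majorant. If $\Phi$ is the identity, mapping $P_g$ to itself, then the output $i$ is excluded by any $h_i$ with $h_i(0)=i+1$, and no output survives.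

We now iterate this for all bits, starting from an arbitrary string $s$. For strings $s,t$ and a function $h$ write
\[
t\supseteq_hs\quad\text{if}\quad t\supseteq s\ \text{ and }\ t(n)\ge h(n)\ \text{ for }|s|\le n<|t|.
\]
This relation is reflexive and transitive, and $t\supseteq_{h'}s$ implies $t\supseteq_hs$ when $h'\ge h$. For $v\in\mathbb N$ we write $\supseteq_v$ for the case of the constant function $v$. For $e\in\mathbb N$ and a string $s$ let
\[
G_{e,s}=\{\tau\in2^{<\mathbb N}:\forall h\in\mathbb N^{\mathbb N}\ \exists t\ (t\supseteq_hs\ \text{ and }\ \Phi_e^t\supseteq\tau)\}.
\]
This is a binary tree that contains $\emptyset$ (take $t=s$) and depends on $e$ and $s$ only. Its paths are the points at infinity of $\Phi_e$ above $s$.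

\begin{example}\label{ex:codes}
Let $\Phi_e(f)=\gamma(f)$ for all $f$. Then $G_{e,\emptyset}$ is the set of initial segments of $B_\infty$. Indeed, given $\tau$, let $v$ be so large that for all $s\ge v$ the block $B_s$ begins with $B_\infty\restriction|\tau|$. If $\tau\in G_{e,\emptyset}$, take $t\supseteq_v\emptyset$ with $\Phi_e^t\supseteq\tau$ and extend $t$ to $f$ with $f(0)\ge v$; then $\gamma(f)$ extends both $\tau$ and $B_\infty\restriction|\tau|$, so these are equal. Conversely, if $\tau\subseteq B_\infty$ and $h$ is given, then $f=\max(h,v)$ has $\gamma(f)\supseteq\tau$, so $t=f\restriction n$ works for large $n$. The same computation for $\beta$ gives the tree $\{0^n:n\in\mathbb N\}$. In both cases we recover the point that appeared in the closure in Section~\ref{sec:positive}.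
\end{example}

The argument for the first bit used two properties of $\Phi$: on fast-growing oracles it keeps producing output, and its output is consistent with $C$. We isolate them. The family $\mathcal H$ of allowed lower bounds will be $P_g$ in this section and a countable family in Section~\ref{sec:sparse}.

\begin{definition}\label{def:stable}
Let $C\subseteq2^{\mathbb N}$ be closed and $\mathcal H\subseteq\mathbb N^{\mathbb N}$. A triple $(e,s,h)$ with $e\in\mathbb N$, $s\in\mathbb N^{<\mathbb N}$, $h\in\mathcal H$ is \emph{$\mathcal H$-stable for $C$} if
\begin{itemize}
\item[(a)] for all $t_0\supseteq_hs$, all $h'\in\mathcal H$ with $h'\ge h$, and all $k$, there is $t\supseteq_{h'}t_0$ with $|\Phi_e^t|\ge k$;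
\item[(b)] $\Phi_e^t\in T_C$ for all $t\supseteq_hs$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:G}
If $(e,s,h)$ is $P_g$-stable for $C$, then $G_{e,s}\subseteq T_C$, and for every $\tau\in G_{e,s}$ at least one of $\tau0$, $\tau1$ is in $G_{e,s}$. Consequently $\emptyset\ne[G_{e,s}]\subseteq C$.
\end{lemma}

\begin{proof}
If $\tau\in G_{e,s}$, there is $t\supseteq_hs$ with $\Phi_e^t\supseteq\tau$, and $\Phi_e^t\in T_C$ by (b), so $\tau\in T_C$. Suppose that $\tau\in G_{e,s}$ but $\tau0,\tau1\notin G_{e,s}$. For $i=0,1$ take $h_i$ such that no $t\supseteq_{h_i}s$ has $\Phi_e^t\supseteq\tau i$, and let $h'=\max(h,h_0,h_1)$, a member of $P_g$ because $h'\ge h\ge g$. Since $\tau\in G_{e,s}$, there is $t_0\supseteq_{h'}s$ with $\Phi_e^{t_0}\supseteq\tau$. By (a) there is $t\supseteq_{h'}t_0$ with $|\Phi_e^t|>|\tau|$. Then $t\supseteq_{h'}s$, so by (b) the string $\Phi_e^t$ is binary, and it properly extends $\tau$; thus $\Phi_e^t\supseteq\tau i$ for some $i\in\{0,1\}$. But $t\supseteq_{h_i}s$, contrary to the choice of $h_i$. Since $\emptyset\in G_{e,s}$, the tree has a path, and $[G_{e,s}]\subseteq[T_C]=C$ because $C$ is closed.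
\end{proof}

If $\Phi_e$ maps $P_g$ into $C$, then $(e,\emptyset,g)$ is $P_g$-stable: given $t_0\supseteq_g\emptyset$ and $h'\ge g$, continue $t_0$ by the values of $h'$ to get $f\in P_g$; then $\Phi_e^{t_0}\subseteq\Phi_e(f)\in C$, which gives (b), and $\Phi_e(f)$ is total, which gives (a). When we only know that $C\le_wP_g$, no single functional works on all of $P_g$. The remedy is a category argument, in which a pair $(s,h)$ stands for the set of all $f\supseteq s$ that majorize $h$ beyond $s$. If no triple is stable, we can shrink such a set so as to defeat $\Phi_0$, shrink it again to defeat $\Phi_1$, and so on.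

\begin{lemma}\label{lem:stable}
Let $C\subseteq2^{\mathbb N}$ be closed with $C\le_wP_g$, and let $\emptyset\ne\mathcal H\subseteq P_g$. Then some triple is $\mathcal H$-stable for $C$.
\end{lemma}

\begin{proof}
Suppose not. We define pairs $(s_e,h_e)$ with $h_e\in\mathcal H$. Let $s_0=\emptyset$ and let $h_0\in\mathcal H$ be arbitrary. Given $(s_e,h_e)$, the triple $(e,s_e,h_e)$ is not stable.

\emph{Case 1: (b) fails.} Take $t\supseteq_{h_e}s_e$ with $\Phi_e^t\notin T_C$, and let $s_{e+1}=t^\frown h_e(|t|)$ and $h_{e+1}=h_e$.

\emph{Case 2: (b) holds and (a) fails.} Take $t_0\supseteq_{h_e}s_e$, $h'\in\mathcal H$ with $h'\ge h_e$, and $k$ such that $|\Phi_e^t|<k$ for all $t\supseteq_{h'}t_0$. Let $s_{e+1}=t_0{}^\frown h'(|t_0|)$ and $h_{e+1}=h'$.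

In both cases $s_{e+1}\supseteq_{h_e}s_e$, $|s_{e+1}|>|s_e|$ and $h_{e+1}\ge h_e$. So $f=\bigcup_es_e$ is a function with $f(n)\ge h_e(n)$ for all $n\ge|s_e|$; for $e=0$ this gives $f\ge h_0\ge g$. We show that $f$ computes no member of $C$, contrary to $C\le_wP_g$. If Case~1 holds at $e$ and $\Phi_e(f)$ is total, then $\Phi_e(f)$ extends $\Phi_e^t\notin T_C$, so $\Phi_e(f)\notin C$. If Case~2 holds at $e$, then $f\restriction n\supseteq_{h'}t_0$ for all $n\ge|t_0|$, so $|\Phi_e^{f\restriction n}|<k$ for these $n$, and $\Phi_e(f)$ is not total.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]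
For each pair $(e,s)$ with $[G_{e,s}]\ne\emptyset$ let $X_{e,s}$ be the lexicographically least member of $[G_{e,s}]$. There are countably many points $X_{e,s}$, and each computes countably many functions. Let $d_0,d_1,\dots$ list all functions computable from some $X_{e,s}$, and let $g(n)=d_n(n)+1$. Suppose that $C\subseteq2^{\mathbb N}$ is closed and $C\equiv_wP_g$. From $C\le_wP_g$ and Lemmas~\ref{lem:stable} and~\ref{lem:G} we get $(e,s)$ with $X_{e,s}\in C$. From $P_g\le_wC$ we get $f\le_TX_{e,s}$ with $f\ge g$. Then $f=d_n$ for some $n$, and $f(n)<g(n)$, a contradiction.
\end{proof}

\section{The hyperarithmetic threshold}\label{sec:hyp}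

The proof just given asks only that $g$ be majorized by nothing that a chosen path of a tree $G_{e,s}$ computes. To learn how fast such a $g$ must grow, we look for simple paths. The definition of $G_{e,s}$ has one universal function quantifier, which leads to the hyperarithmetic hierarchy.

A set of numbers (or of strings, or of pairs) is $\Pi^1_1$ if it has the form $\{x:\forall h\in\mathbb N^{\mathbb N}\,\theta(x,h)\}$, where $\theta$ has quantifiers over numbers only and a computable matrix. It is $\Delta^1_1$ if both it and its complement are $\Pi^1_1$. The $\Pi^1_1$ sets are closed under conjunction, disjunction and number quantifiers. For each $a$ in the system $\mathcal O$ of notations for computable ordinals, the $H$-set $H_a$ is obtained by iterating the Turing jump along $a$. We use the following standard facts; see Sacks~\cite{Sacks}, Chapters I--II for (H1) and (H2).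
\begin{itemize}
\item[(H1)] The hyperarithmetic functions are those computable from some $H_a$, $a\in\mathcal O$, and a set is hyperarithmetic if and only if it is $\Delta^1_1$. In particular, everything computable from a hyperarithmetic set is hyperarithmetic, and arithmetically definable sets such as the second jump $\emptyset''$ are hyperarithmetic.
\item[(H2)] For each $a\in\mathcal O$ the singleton $\{H_a\}$ is a $\Pi^0_2$ class.
\item[(H3)] (Kreisel's $\Pi^1_1$ number selection theorem; see~\cite{Sacks}.) For every $\Pi^1_1$ relation $R(x,y)$ on numbers there is a partial function $F$ with $\Pi^1_1$ graph such that $F(x)$ is defined if and only if $\exists y\,R(x,y)$, and then $R(x,F(x))$.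
\end{itemize}

\begin{lemma}\label{lem:hyppath}
If $C\subseteq2^{\mathbb N}$ is closed and $C\le_wP_g$, then $C$ has a hyperarithmetic member.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:stable} and~\ref{lem:G} there is a tree $G=G_{e,s}\subseteq T_C$ in which every node has an immediate successor. It is $\Pi^1_1$ by the form of its definition. The difficulty is that knowing ``$\tau0\in G$ or $\tau1\in G$'' does not tell us which, and choosing the least such bit would require the complement of $G$. Selection makes the choice without it. Apply (H3) to the relation ``$i\in\{0,1\}$ and $\tau i\in G$'' to get $F$, and define $X(n)=F(X\restriction n)$. By induction $X\restriction n$ is defined and lies in $G$ for all $n$, so $X\in[G]\subseteq C$. Moreover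
\[
X(n)=i\iff\exists\tau\in2^{n+1}\ \bigl(\tau(n)=i\ \text{ and }\ \forall k\le n\ F(\tau\restriction k)=\tau(k)\bigr),
\]
since the only $\tau\in2^{n+1}$ that satisfies the second clause is $X\restriction(n+1)$. The right side is $\Pi^1_1$. So $\{n:X(n)=1\}$ and its complement $\{n:X(n)=0\}$ are both $\Pi^1_1$, and $X$ is hyperarithmetic by (H1).
\end{proof}

For the converse direction of Theorem~\ref{thm:above} we need fast-growing $g$ with $P_g$ of compact type. They arise when every majorant of $g$ computes $g$, for then $P_g\equiv_w\{g\}$. The simplest noncomputable instance is $g(n)={}$the least $s$ with $A_s\restriction n=A\restriction n$: here $g\le_T\emptyset'$, and every $f\ge g$ computes $\emptyset'$ because $A(x)=A_{f(x+1)}(x)$. The general mechanism is K\"onig's lemma.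

\begin{lemma}\label{lem:unique}
If $f_0$ is the only path through a computable tree $S\subseteq\mathbb N^{<\mathbb N}$, then every $h\ge f_0$ computes $f_0$.
\end{lemma}

\begin{proof}
Let $S_h=\{t\in S:t(n)\le h(n)\text{ for all }n<|t|\}$. This tree is finitely branching, $h$ can list each of its levels completely, and $f_0$ is its only path. Fix $n$. The strings $t\in S_h$ with $|t|\le n$ or $t(n)\ne f_0(n)$ form a subtree of which $f_0$ is not a path, so it has no path and is finite by K\"onig's lemma. Hence there is $l>n$ such that all strings of length $l$ in $S_h$ have the same value at $n$. For any such $l$ the common value is $f_0(n)$, because $f_0\restriction l\in S_h$. So $h$ computes $f_0(n)$ by searching for $l$.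
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:above}]
Suppose that $g\ge u$ and $C\equiv_wP_g$ with $C\subseteq2^{\mathbb N}$ closed. By Lemma~\ref{lem:hyppath} there is a hyperarithmetic $X\in C$. As $P_g\le_wC$, it computes some $f\ge g\ge u$, and $f$ is hyperarithmetic by (H1).

Conversely, let $h_0\ge u$ be hyperarithmetic, say $h_0\le_TH_a$. By (H2) and Lemma~\ref{lem:witness} there is a computable tree with a unique path $f_0$, and $f_0\equiv_TH_a$. Let $g=f_0+h_0$. Then $g\ge u$ and $g\le_Tf_0$. Every $f\in P_g$ majorizes $f_0$, so $f\ge_Tf_0\ge_Tg$ by Lemma~\ref{lem:unique}; and $g\in P_g$. Hence $P_g\equiv_w\{g\}\equiv_w\{\beta(g)\}$, and $\{\beta(g)\}$ is closed in $2^{\mathbb N}$.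
\end{proof}

\section{Sparse functions and the threshold at $\emptyset'$}\label{sec:sparse}

By Lemma~\ref{lem:jump}, $P_g$ is of compact type if $g$ is majorized by a $\emptyset'$-computable function. To find counterexamples just beyond this bound we need points at infinity that are much weaker than hyperarithmetic ones. The expensive part of the definition of $G_{e,s}$ is the quantifier over all $h$, so we let $h$ range over constants only. Fix a computable list $((e_p,s_p))_{p\in\mathbb N}$ of all pairs in $\mathbb N\times\mathbb N^{<\mathbb N}$. Say that $t$ is a \emph{$(p,v)$-witness for $\tau$} if $t\supseteq_vs_p$ and $\Phi_{e_p}^t\supseteq\tau$; this is a computable relation, and a $(p,v)$-witness is a $(p,v')$-witness for all $v'\le v$. Let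
\[
S_p=\{\tau\in2^{<\mathbb N}:\forall v\ \exists t\ (t\text{ is a }(p,v)\text{-witness for }\tau)\},\qquad K_p=[S_p].
\]
The tree $S_p$ is $\Pi^0_2$. Its complement in $2^{<\mathbb N}$ is therefore c.e.\ in $\emptyset'$, and $K_p=2^{\mathbb N}\setminus\bigcup_{\tau\notin S_p}[\tau]$ is a $\Pi^0_1(\emptyset')$ class. For the code $\gamma$ of Example~\ref{ex:codes}, where only constant bounds were needed to determine $\tau$, the class is again $\{B_\infty\}$; so we cannot expect members simpler than $\emptyset'$.

The price is that $S_p\subseteq T_C$ is no longer automatic. A witness $t$ has new entries at least $v$, but if $g$ is unbounded and $t$ is long, then $t$ may fall below $g$, and then we have no control over $\Phi_{e_p}^t$. The way out is to measure how long the witnesses have to be, and to consider those $g$ that stay below a bound $a$ for longer than the witnesses at level $a$ require. For $i,a\in\mathbb N$ let $\mu(i,a)$ be the least $m$ such that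
\begin{quote}
for all $p\le i$ and $\tau\in2^i$: if $\tau$ has a $(p,a)$-witness, then it has one of length at most $m$.
\end{quote}
Only finitely many pairs $(p,\tau)$ are involved, so $\mu$ is total. Both the hypothesis and the conclusion are $\Sigma^0_1$ questions, so $\mu\le_T\emptyset'$.

\begin{definition}
A function $g$ is \emph{sparse} if for every $i$ there is $m$ with $m\ge\mu(i,a)$, where $a=\max(\{i\}\cup\{g(n):n<m\})$.
\end{definition}

Every bounded $g$ is sparse, since $a$ is then constant for large $m$. An unbounded sparse function has initial intervals $[0,m)$ that are very long compared with the values taken on them.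

\begin{lemma}\label{lem:K}
If $g$ is sparse and $C\subseteq2^{\mathbb N}$ is closed with $C\le_wP_g$, then $\emptyset\ne K_p\subseteq C$ for some $p$.
\end{lemma}

\begin{proof}
Let $g_v(n)=\max(v,g(n))$ and $\mathcal H=\{g_v:v\in\mathbb N\}\subseteq P_g$. By Lemma~\ref{lem:stable} some triple $(e,s,g_{v_0})$ is $\mathcal H$-stable for $C$. Take $p$ with $(e_p,s_p)=(e,s)$.

\emph{$K_p$ is nonempty.} Fix $k$. For each $v\ge v_0$, (a) with $t_0=s$ gives $t\supseteq_{g_v}s$ with $|\Phi_e^t|\ge k$. Then $t\supseteq_{g_{v_0}}s$, so $\Phi_e^t$ is binary by (b), and $t$ is a $(p,v)$-witness for $\Phi_e^t\restriction k\in2^k$. As $2^k$ is finite, one $\tau\in2^k$ has a $(p,v)$-witness for infinitely many $v$, hence for all $v$. So $S_p$ contains strings of every length, and $K_p\ne\emptyset$ by K\"onig's lemma.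

\emph{$K_p\subseteq C$.} Let $X\in K_p$ and $i\ge\max(p,v_0)$, and take $m$ and $a$ as in the definition of sparseness. Since $X\restriction i\in S_p$, it has a $(p,a)$-witness, and since $p\le i$ and $m\ge\mu(i,a)$, it has a $(p,a)$-witness $t$ with $|t|\le m$. For $|s|\le n<|t|$ we have $t(n)\ge a$, and $a\ge g(n)$ because $n<m$, and $a\ge i\ge v_0$. Thus $t\supseteq_{g_{v_0}}s$, so $\Phi_e^t\in T_C$ by (b), and $X\restriction i\in T_C$. This holds for all large $i$, so $X\in C$.
\end{proof}

We now need a member of $K_p$ that computes no majorant of $g$. What matters is not how complicated the member is but how fast the functions it computes grow. This is controlled by a relativized form of the hyperimmune-free basis theorem of Jockusch and Soare; we include the proof.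

\begin{lemma}\label{lem:basis}
Every nonempty $\Pi^0_1(\emptyset')$ class $K\subseteq2^{\mathbb N}$ has a member $X$ such that every $f\le_TX$ is majorized by a $\emptyset'$-computable function.
\end{lemma}

\begin{proof}
We define nonempty $\Pi^0_1(\emptyset')$ classes $K=L_0\supseteq L_1\supseteq\cdots$. Let $L_j=2^{\mathbb N}\setminus\bigcup_{\tau\in U}[\tau]$ be given, with $U$ c.e.\ in $\emptyset'$. For each $n$ let $V_n=\{\tau\in2^{<\mathbb N}:|\Phi_j^\tau|>n\}$, a computable set, and let $L_{j,n}=L_j\setminus\bigcup_{\tau\in V_n}[\tau]$, again a $\Pi^0_1(\emptyset')$ class. If some $L_{j,n}$ is nonempty, let $L_{j+1}$ be such a class; then $\Phi_j(Y)$ is not total for any $Y\in L_{j+1}$. Otherwise let $L_{j+1}=L_j$. In this case, for each $n$ the cylinders $[\tau]$ with $\tau\in U\cup V_n$ cover $2^{\mathbb N}$, so finitely many of them do, and $\emptyset'$ finds a finite set $F_n\subseteq U\cup V_n$ whose cylinders cover by enumerating $U\cup V_n$ until one appears. Let $d_j(n)=\max(\{0\}\cup\{\Phi_j^\tau(n):\tau\in F_n\cap V_n\})$, so $d_j\le_T\emptyset'$. If $Y\in L_j$, then $Y$ extends some $\tau\in F_n$, and $\tau\notin U$, so $\tau\in V_n$ and $\Phi_j(Y)$ has the value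 $\Phi_j^\tau(n)\le d_j(n)$ at $n$.

By compactness there is $X\in\bigcap_jL_j$. If $f=\Phi_j(X)$ is total, then the second case occurred at $j$, and $f\le d_j$.
\end{proof}

\begin{proposition}\label{prop:key}
If $g$ is sparse and not majorized by any $\emptyset'$-computable function, then $P_g$ is not of compact type.
\end{proposition}

\begin{proof}
Suppose that $C\subseteq2^{\mathbb N}$ is closed and $C\equiv_wP_g$. By Lemma~\ref{lem:K} there is $p$ with $\emptyset\ne K_p\subseteq C$. Take $X\in K_p$ as in Lemma~\ref{lem:basis}. Since $P_g\le_wC$, there is $f\le_TX$ with $f\ge g$. This $f$ is majorized by a $\emptyset'$-computable function, and hence so is $g$, a contradiction.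
\end{proof}

The two hypotheses pull in opposite directions, but they are compatible: to escape a function, $g$ has to be large at one place only, and these places can be put far apart.

\begin{lemma}\label{lem:thin}
If $u$ is not majorized by any $\emptyset'$-computable function, then there is a sparse $g\le u$ that is not majorized by any $\emptyset'$-computable function.
\end{lemma}

\begin{proof}
Let $d_0,d_1,\dots$ list the total $\emptyset'$-computable functions. For each $i$ there are infinitely many $n$ with $u(n)>d_i(n)$, for otherwise a finite modification of $d_i$, still $\emptyset'$-computable, would majorize $u$. Define $m_0<m_1<\cdots$ recursively: given $m_j$ for $j<i$, let $a_i=\max(\{i\}\cup\{u(m_j):j<i\})$ and choose $m_i$ larger than all $m_j$, $j<i$, with $m_i\ge\mu(i,a_i)$ and $u(m_i)>d_i(m_i)$. Let $g(m_i)=u(m_i)$ for all $i$, and $g(n)=0$ for all other $n$. Then $g\le u$ and $g(m_i)>d_i(m_i)$ for all $i$. Also $\max(\{i\}\cup\{g(n):n<m_i\})=a_i$, so $m_i$ witnesses sparseness at $i$.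
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:below}]
If $g\le u\le d$ with $d\le_T\emptyset'$, then $d\in P_g$, so $P_g$ is of compact type by Lemma~\ref{lem:jump}. If $u$ is not majorized by any $\emptyset'$-computable function, then Lemma~\ref{lem:thin} and Proposition~\ref{prop:key} give $g\le u$ such that $P_g$ is not of compact type.
\end{proof}

\begin{remark}\label{rem:between}
Let $u(j)=\psi_j(j)+1$ if $\psi_j(j)$ converges and $u(j)=0$ otherwise. Then $u\le_T\emptyset''$, so $u$ is hyperarithmetic, and no total $\psi_j$ majorizes $u$. Theorems~\ref{thm:below} and~\ref{thm:above} give $g_0\le u\le g_1$ with $P_{g_1}$ of compact type and $P_{g_0}$ not. Neither function is majorized by a $\emptyset'$-computable function ($g_1$ because $g_1\ge u$, and $g_0$ by Theorem~\ref{thm:below} applied to $g_0$), and both are majorized by a hyperarithmetic function (by Theorem~\ref{thm:above} applied to $g_1$). The function $g_1$ also shows that sparseness cannot be dropped from Proposition~\ref{prop:key}. The other hypothesis cannot be dropped either, as the zero function shows.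
\end{remark}

\section{A computable tree}\label{sec:tree}

By Lemma~\ref{lem:witness}, Theorem~\ref{thm:tree} will follow once we have a function $g$ as in Proposition~\ref{prop:key} for which $P_g$ is a $\Pi^0_2$ class. For this it suffices that the relation $v<g(n)$ be $\Sigma^0_2$, that is, that $\emptyset'$ can approximate $g$ from below. We therefore run the proof of Lemma~\ref{lem:thin} with oracle $\emptyset'$. The function $\mu$ is available, but the list of total $\emptyset'$-computable functions is not. So we place a marker $m_j$ for every partial function $\psi_j$, keep $g(m_j)=0$ while waiting for $\psi_j(m_j)$ to converge, and raise $g(m_j)$ if it does. Raising $g(m_j)$ increases the bound $a$ that was used to place the markers of larger index, so these are discarded and placed again further out. Each marker is disturbed only finitely often.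

\begin{lemma}\label{lem:approx}
There is a sparse $g$, not majorized by any $\emptyset'$-computable function, such that the relation $v<g(n)$ is $\Sigma^0_2$.
\end{lemma}

\begin{proof}
Computably in $\emptyset'$ we define, for each stage $q$, a function $g_q$ that is zero at all but finitely many places, a number $l_q$, and markers $m_0<\dots<m_{l_q-1}$ (we suppress their dependence on $q$). Let $g_0=0$ and $l_0=0$. At stage $q+1$ there are two cases.

\emph{Case 1: for some $j<l_q$, $g_q(m_j)=0$ and $\psi_j(m_j)$ converges within $q$ steps.} For the least such $j$ let $g_{q+1}(m_j)=\psi_j(m_j)+1$, leave $g_q$ unchanged elsewhere, cancel all markers of index greater than $j$, and let $l_{q+1}=j+1$. We say that $j$ \emph{acts}.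

\emph{Case 2: otherwise.} Let $l=l_q$ and let $a$ be the maximum of $l$ and the values of $g_q$. Appoint as $m_l$ the least number that is at least $\mu(l,a)$ and larger than every number used as a marker so far. Let $g_{q+1}=g_q$ and $l_{q+1}=l+1$.

\emph{The approximation.} The value at $n$ changes only when $n$ is a marker and only from $0$ to a positive number, so it changes at most once. Hence $g=\lim_qg_q$ exists, and $v<g(n)$ if and only if $\exists q\,(v<g_q(n))$. This relation is c.e.\ in $\emptyset'$, so it is $\Sigma^0_2$. Note also that $g_q(n)=0$ for all $n\ge m$ when $m$ is appointed at stage $q+1$.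

\emph{Every marker reaches a final value and every index acts finitely often.} Suppose inductively that from some stage on the markers of index less than $j$ are defined and final and no index less than $j$ acts. Then $l_q\ge j$ from that stage on. If $l_q=j$ at such a stage, Case~1 does not apply, so $m_j$ is appointed. Once defined at such a stage, $m_j$ is never canceled, because only smaller indices cancel it. After that $j$ acts at most once, since acting makes the value at $m_j$ positive.

\emph{$g$ is not majorized.} Let $\psi_j$ be total and let $m_j$ be the final marker. The value at $m_j$ is $0$ when $m_j$ is appointed, and only an action of $j$ changes it. Take a stage $q+1$ at which $m_j$ is in place, the indices less than $j$ have stopped acting, and $\psi_j(m_j)$ converges within $q$ steps. If $g_q(m_j)=0$, then Case~1 applies and the least index in question is $j$. So $j$ acts on $m_j$ at some stage, and $g(m_j)=\psi_j(m_j)+1$.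

\emph{$g$ is sparse.} Given $i$, let $m$ be the final value of $m_i$, appointed at stage $q+1$ with the number $a$. After that stage no $j<i$ acts, since this would cancel $m_i$; so the markers $m_0,\dots,m_{i-1}$ are final and the values there do not change. All other markers at later stages are at least $m$. Hence $g(n)=g_q(n)$ for $n<m$. Since $g_q$ vanishes from $m$ on, $\max(\{i\}\cup\{g(n):n<m\})=a$, and $m\ge\mu(i,a)$ by construction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Let $g$ be as in Lemma~\ref{lem:approx}. The relation $v\ge g(n)$ is $\Pi^0_2$, say $v\ge g(n)\iff\forall x\,\exists z\,R_0(n,v,x,z)$ with $R_0$ computable. Let $\langle\cdot,\cdot\rangle$ be a computable pairing function, and let $R(\rho,\langle n,x\rangle)$ hold if $|\rho|>n$ and $R_0(n,\rho(n),x,z)$ for some $z\le|\rho|$. Then $f\in P_g$ if and only if for all $\langle n,x\rangle$ there is $y$ with $R(f\restriction y,\langle n,x\rangle)$, so $P_g$ is a $\Pi^0_2$ class. By Lemma~\ref{lem:witness} there is a computable tree $S$ with $[S]\equiv_wP_g$, and by Proposition~\ref{prop:key} the set $[S]$ is not of compact type. By Lemma~\ref{lem:sigma} a set that is Muchnik equivalent to a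 $\sigma$-compact set is of compact type, so $[S]$ is not equivalent to such a set either.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cole}
Joshua Cole, \emph{A closed subset of Baire space not Medvedev equivalent to any closed set of Cantor space}, arXiv:2407.10015 (2024).

\bibitem{Sacks}
Sacks, \emph{Higher Recursion Theory}.

\end{thebibliography}
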